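# Newton polytopes of determinants under quotients of groups

## A two-by-two matrix over $\mathbb Z[z^{\pm1},t^{\pm1}]$, evaluated at $z=1$

Take the matrix
$$A=\begin{pmatrix}1+t & z-1\\ (z-1)t^3 & 1+t\end{pmatrix}$$
over the Laurent polynomial ring $\mathbb Z[z^{\pm1},t^{\pm1}]$, which is the group ring $\mathbb ZG$ of the free abelian group $G=\langle z\rangle\times\langle t\rangle$. Its determinant is
$$\det A=1+2t+t^2-(z-1)^2t^3 .$$
Regard it as a polynomial in $t$ whose coefficients are functions of $z$. The exponents of $t$ that occur are $0,1,2,3$, and their convex hull is the segment $[0,3]$.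

Now kill $z$. This is the epimorphism $\mu\colon G\to\bar G=\langle t\rangle$ with $\mu(z)=1$. The image matrix is $\mu(A)=(1+t)I_2$, its determinant is $(1+t)^2$, and the exponents fill the segment $[0,2]$. The segment became shorter, because the coefficient $-(z-1)^2$ of $t^3$ vanishes at $z=1$.

It could not have become longer. Over commutative rings $\det(\mu(A))=\mu(\det A)$, and a coefficient that is $0$ in $\mathbb Z[z^{\pm1}]$ is still $0$ at $z=1$. Passing to a quotient can delete terms of the determinant, but it cannot create any.

Does this persist when $G$ is not commutative? Matrices over $\mathbb ZG$ still have determinants, provided $\mathbb ZG$ sits in a suitable skew field, and these determinants still have Newton polytopes. But the determinant is now computed with inverses, and $\mu$ does not extend to inverses: there is no image of $(z-1)^{-1}$ when $z\mapsto1$. The question is whether the conclusion "the polytope does not grow" survives anyway.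

## Skew fields, crossed products and the polytope of a determinant

**The skew field.** For a torsion-free group $G$ that satisfies the Atiyah Conjecture, $\mathcal D(G)$ denotes the Linnell skew field: the division closure of $\mathbb ZG$ in the algebra of operators affiliated to the group von Neumann algebra of $G$. The division closure is the smallest subring that contains $\mathbb ZG$ and contains the inverse of each of its elements that is invertible in the big algebra. For torsion-free $G$ we read "Atiyah Conjecture" as: $\mathcal D(G)$ is a skew field. We use freely that the Atiyah Conjecture passes to subgroups and that $\mathcal D(K)\subseteq\mathcal D(G)$ for $K\le G$. For $G=\langle t\rangle\cong\mathbb Z$ one has $\mathcal D(G)=\mathbb Q(t)$.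

**Crossed products.** Let $p\colon G\to H$ be an epimorphism onto a finitely generated free-abelian group, with kernel $K$. Choose a lift $\hat h\in G$ of each $h\in H$. The crossed product $\mathcal D(K)*H$ is the subring of $\mathcal D(G)$ of finite sums $\sum_h x_h\hat h$ with $x_h\in\mathcal D(K)$. The $\hat h$ are linearly independent over $\mathcal D(K)$, and one multiplies with the rules $\hat h x=(\hat hx\hat h^{-1})\hat h$ and $\hat h\hat h'\in K\cdot\widehat{h+h'}$. The fact we need is that $\mathcal D(G)$ is the Ore localization of $\mathcal D(K)*H$: every nonzero element is $xy^{-1}$ with nonzero $x,y\in\mathcal D(K)*H$.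

*Example.* Let $G=\langle z,t\mid tzt^{-1}=z^{-1}\rangle$, $p(z)=0$, $p(t)=1\in\mathbb Z$. Here $\mathcal D(K)=\mathbb Q(z)$, and $\mathcal D(K)*\mathbb Z$ is the ring of Laurent polynomials in $t$ over $\mathbb Q(z)$ with $t\,f(z)=f(z^{-1})\,t$.

**Newton polytopes.** For nonzero $x=\sum_hx_h\hat h$ let $P(x)\subset H\otimes\mathbb R$ be the convex hull of the support $\{h:x_h\ne0\}$. Another choice of lifts changes $x_h$ only by a factor from $K$, so $P(x)$ does not depend on it. In the example, $P(1+zt+t^2)=[0,2]$. Elements of $\mathcal D(K)^\times$ have polytope $\{0\}$, and $g\in G$ has polytope $\{p(g)\}$, a point.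

**The group $\mathrm{Pol}_T(H)$.** This is the Grothendieck group of the commutative monoid of polytopes in $H\otimes\mathbb R$ with integral vertices, taken up to translation, under Minkowski sum. Every point represents $0$. The partial order is
$$P-Q\le P'-Q'\iff P+Q'\subseteq P'+Q\ \text{ up to translation.}$$
*Example.* For $H=\mathbb Z$ a polytope up to translation is a length, so $\mathrm{Pol}_T(\mathbb Z)\cong\mathbb Z$ with the usual order. For instance $[0,1]-[0,3]\le0$, since $[0,1]\subseteq[0,3]$.

**Determinants.** For a skew field $D$, the Dieudonné determinant is a homomorphism $\det\colon GL_n(D)\to D^\times_{ab}$. It is $1$ on elementary matrices, the class of $d_1\cdots d_n$ on $\mathrm{diag}(d_1,\dots,d_n)$, and the class of $\pm1$ on permutation matrices (the sign). It is compatible with inclusions of skew fields. If $B_1$ is invertible, then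
$$\begin{pmatrix}B_1&\beta\\\gamma&\delta\end{pmatrix}=\begin{pmatrix}1&0\\\gamma B_1^{-1}&1\end{pmatrix}\begin{pmatrix}B_1&0\\0&\delta-\gamma B_1^{-1}\beta\end{pmatrix}\begin{pmatrix}1&B_1^{-1}\beta\\0&1\end{pmatrix},\tag{1}$$
so the determinant is $\det B_1\cdot\det(\delta-\gamma B_1^{-1}\beta)$. For example, if $a\ne0$ then $\begin{pmatrix}a&b\\c&d\end{pmatrix}$ has determinant the class of $a(d-ca^{-1}b)$, and $\begin{pmatrix}0&1\\t&0\end{pmatrix}$ has determinant the class of $-t$.

**The polytope homomorphism.** Following Friedl–Lück, the weak $K_1$-group $K_1^w(\mathbb ZG)$ is the abelian group generated by classes $[A]$ of square matrices over $\mathbb ZG$ (of any size $n\ge0$) that become invertible over $\mathcal D(G)$, with relations $[AB]=[A]+[B]$ for matrices of equal size and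
$$\left[\begin{pmatrix}A&C\\0&B\end{pmatrix}\right]=[A]+[B].$$
The Dieudonné determinant induces $K_1^w(\mathbb ZG)\to\mathcal D(G)^\times_{ab}$. The assignment $xy^{-1}\mapsto P(x)-P(y)$ is a well-defined homomorphism $\mathcal D(G)^\times_{ab}\to\mathrm{Pol}_T(H)$. The composite is the polytope homomorphism $\mathcal P\colon K_1^w(\mathbb ZG)\to\mathrm{Pol}_T(H)$ of Friedl–Lück.

We can now state the question, which comes from Funke and Kielak, "Alexander and Thurston norms, and the Bieri-Neumann-Strebel invariants for free-by-cyclic groups", arXiv:1605.09067 (2016).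

**Determinant Comparison Problem.** Let $G\overset{\mu}{\to}\bar G\overset{\nu}{\to}H$ be epimorphisms of finitely generated torsion-free groups $G$, $\bar G$ and a free-abelian group $H$, where $G$ and $\bar G$ satisfy the Atiyah Conjecture. Let $A$ be an $n\times n$ matrix over $\mathbb ZG$ that becomes invertible over $\mathcal D(G)$ and whose image $\mu(A)$ becomes invertible over $\mathcal D(\bar G)$. Take $\mathcal P$ for $G$ with respect to $\nu\mu$ and for $\bar G$ with respect to $\nu$. Is
$$\mathcal P([\mu(A)])\le\mathcal P([A])\quad\text{in }\mathrm{Pol}_T(H)\,?$$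

The answer is no, and badly so.

**Theorem A.** There is a counterexample in which $G$ is a 4-dimensional Bieberbach group, $\bar G=H=\mathbb Z$ and $n=2$, with $\mathcal P([A])=0$ while $\mathcal P([\mu(A)])=[0,2]$. In particular no inequality $\mathcal P([\mu(A)])\le C\cdot\mathcal P([A])$ holds, for any constant $C$.

After proving this we determine exactly when the inequality holds for all $A$ (Theorem B), and for amenable $G$ we read off the answer from $\ker\mu$ (Theorem C). Throughout, matrices act on columns from the left, a bar denotes the image under $\mu$, and $\varepsilon$ denotes augmentation.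

## One-by-one matrices, and elimination up to the second pivot

Some cases are easy. If $H=0$, then $\mathrm{Pol}_T(H)=0$ and the inequality is trivial. If $G$ is abelian, the opening argument works verbatim: $\det A\in\mathbb ZG$, $\det\bar A=\overline{\det A}$, and terms can only disappear.

If $n=1$, let $a\in\mathbb ZG$ and $K=\ker(\nu\mu)$. Write $a=\sum_ha_h\hat h$ with $a_h\in\mathbb ZK$. Then $\bar a=\sum_h\bar a_h\,\mu(\hat h)$, where the $\mu(\hat h)$ are lifts of the $h$ to $\bar G$. So the support of $\bar a$ is contained in that of $a$, hence $P(\bar a)\subseteq P(a)$ whenever $\bar a\neq0$. The inequality holds for $1\times1$ matrices, and by additivity for triangular matrices over $\mathbb ZG$.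

The sensible next attempt is elimination. Let $A=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $\bar a\ne0$. Then $a\ne0$, and the determinants are the classes of $a(d-ca^{-1}b)$ and $\bar a(\bar d-\bar c\bar a^{-1}\bar b)$. The first factors compare well. For the second, suppose we can move the denominator to the right inside the group ring: $ab'=ba'$ with $a',b'\in\mathbb ZG$, $a'\ne0$. Then $a^{-1}b=b'a'^{-1}$ and
$$d-ca^{-1}b=(da'-cb')\,a'^{-1},\tag{2}$$
a quotient of elements of $\mathbb ZG$. There are two difficulties. First, $P(a')$ enters with a minus sign, so $P(\bar a')\subseteq P(a')$ points in the wrong direction. In the commutative case $a'=a$ and the two contributions cancel; in general they do not. Second, and worse, $\bar a'$ may be $0$. Then $\bar b'=0$ as well, since $\bar a\bar b'=\bar b\bar a'=0$, and the image of (2) carries no information.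

To see whether the second difficulty really occurs, strip off the polytopes: take $a,b,c,d\in\mathbb ZK$. If $da'-cb'=0$, then the matrix is singular over $\mathcal D(K)$. If $\bar a'\neq 0$, its image is singular too. But if $\bar a'=0$, nothing prevents the image from being invertible. So the thing to look for is *a singular matrix over $\mathbb ZK$ whose image is invertible*.

## A group with finite abelianization and a singular matrix that maps to $4I_2$

We take $\bar K=1$, so that the map on $K$ is $\varepsilon\colon\mathbb ZK\to\mathbb Z$. In (2) we want $a',b'$ in the augmentation ideal, that is, a linear dependence over $\mathbb ZK$ between elements such as $x-1$ and $y-1$.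

**Step 1: the group.** *We build a torsion-free group in which generators are related strongly enough.* Let $K$ be generated by the affine maps of $\mathbb R^3$
$$x(u,v,w)=(u+1,\,1-v,\,-w),\qquad y(u,v,w)=(-u,\,v+1,\,1-w).$$
Then
$$xy(u,v,w)=x(-u,v+1,1-w)=(1-u,\,-v,\,w-1).$$
Squaring, $x^2$, $y^2$, $(xy)^2$ are the translations by $2e_1$, $2e_2$, $-2e_3$. Conjugating a translation by an affine map applies the linear part to the translation vector. The linear parts of $x$ and $y$ are $\mathrm{diag}(1,-1,-1)$ and $\mathrm{diag}(-1,1,-1)$, so
$$xy^2x^{-1}=y^{-2},\qquad yx^2y^{-1}=x^{-2}.\tag{3}$$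

**Step 2: $K$ is torsion-free and virtually $\mathbb Z^3$.** *We need this for the Atiyah Conjecture and for $\mathcal D(K)$ to make sense.* Let $T=(2\mathbb Z)^3=\langle x^2,y^2,(xy)^2\rangle$ be the group of translations by even vectors. The linear parts are diagonal with entries $\pm1$, so $T$ is normal in $K$. The quotient $K/T$ is generated by two elements satisfying $x^2=y^2=(xy)^2=1$, so
$$K=T\cup Tx\cup Ty\cup Txy .$$
An element of $Tx$ adds an odd integer to $u$. An element of $Ty$ adds an odd integer to $v$. An element of $Txy$ adds an odd integer to $w$. None of these has a fixed point, and neither has a nontrivial translation. But an affine map of finite order fixes the barycenter of any of its orbits. Hence $K$ is torsion-free.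

**Step 3: two relations in the augmentation ideal.** *We turn (3) into linear relations between $x-1$ and $y-1$.* The equation $xy^2=y^{-2}x$ gives $xy^2-1=y^{-2}x-1$. Expand both sides:
$$xy^2-1=(x-1)+x(1+y)(y-1),$$
$$y^{-2}x-1=y^{-2}(x-1)-y^{-2}(1+y)(y-1),$$
where the second line uses $y^{-2}-1=-y^{-2}(y^2-1)$. Subtracting yields the relation $c(x-1)+d(y-1)=0$ with
$$c=1-y^{-2},\qquad d=(x+y^{-2})(1+y).$$
Exchanging the roles of $x$ and $y$, the equation $yx^2=x^{-2}y$ yields $a(x-1)+b(y-1)=0$ with
$$a=(y+x^{-2})(1+x),\qquad b=1-x^{-2}.$$
Let us check both in one line each: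
$$a(x-1)+b(y-1)=(y+x^{-2})(x^2-1)+(1-x^{-2})(y-1)=yx^2-x^{-2}y=0,$$
$$c(x-1)+d(y-1)=(1-y^{-2})(x-1)+(x+y^{-2})(y^2-1)=xy^2-y^{-2}x=0.$$

So $B=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ kills the nonzero column $\binom{x-1}{y-1}$ and is singular over $\mathcal D(K)$. Its augmentation is
$$\varepsilon(a)=\varepsilon(d)=4,\quad\varepsilon(b)=\varepsilon(c)=0,\qquad\text{so}\quad\varepsilon(B)=4I_2,$$
which is invertible. This is the phenomenon isolated in (2): the denominators are $a'=y-1$ and $b'=-(x-1)$, and both die under $\varepsilon$.

## A monomial determinant whose image is $16(1+t)^2$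

It remains to turn a change of rank into a change of polytope. Adjoin a central variable $t$. If two $n\times n$ matrices $B$, $B'$ over $\mathcal D(K)$ have ranks adding up to $n$, then $B+tB'$ can be invertible and still have a determinant that is just a power of $t$ up to constants. If the images of $B$ and $B'$ have full rank, the image determinant has room to be longer. Our $B$ has rank one, and for $B'$ we take a sign-twisted copy of it.

**Proof of Theorem A.**

**Step 1: the groups.** *We check the hypotheses of the Problem.* Let $G=K\times\langle t\rangle$ with $\langle t\rangle\cong\mathbb Z$, let $\bar G=H=\langle t\rangle$, let $\mu$ be the projection and $\nu=\mathrm{id}$. The group $G$ acts on $\mathbb R^3\times\mathbb R$ by isometries, with $t$ translating the last factor. It is torsion-free and contains the lattice $T\times\langle t\rangle$ of translations with finite index, so it is a 4-dimensional Bieberbach group. Both $G$ and $\bar G$ are finitely generated, torsion-free and virtually abelian, hence elementary amenable. They satisfy the Atiyah Conjecture by Linnell's theorem (P. Linnell, *Division rings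 and group von Neumann algebras*, Forum Math. 5 (1993), Thm 1.5; also Lück, *$L^2$-Invariants*, Thm 10.19). The kernel of $\nu\mu$ is $K$, and $\mathcal D(G)$ is the Ore localization of $\mathcal D(K)[t^{\pm1}]$ with $t$ central. Moreover $\mathcal D(\bar G)=\mathbb Q(t)$.

**Step 2: the matrix and its image.** *We define $A$ and compute the easy determinant.* With $a,b,c,d$ as above and $J=\mathrm{diag}(1,-1)$ put
$$A=B+tJBJ=\begin{pmatrix}(1+t)a&(1-t)b\\(1-t)c&(1+t)d\end{pmatrix}\in M_2(\mathbb ZG).$$
Then $\mu(A)=4(1+t)I_2$ is invertible over $\mathbb Q(t)$, with determinant $16(1+t)^2$. Hence $\mathcal P([\mu(A)])=[0,2]$.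

**Step 3: factoring $A$.** *We show that over $\mathcal D(G)$ the matrix $A$ is $\mathrm{diag}(1,t)$ up to matrices over $\mathcal D(K)$.* Put $r=-(y-1)(x-1)^{-1}\in\mathcal D(K)^\times$. The relations $a(x-1)=-b(y-1)$ and $c(x-1)=-d(y-1)$ say $a=br$ and $c=dr$. Therefore
$$B=\binom bd(r,\,1),\qquad JBJ=\begin{pmatrix}a&-b\\-c&d\end{pmatrix}=\binom b{-d}(r,\,-1).$$
Since $t$ is central, $A=B+tJBJ$ is the product
$$A=\begin{pmatrix}b&0\\0&d\end{pmatrix}\begin{pmatrix}1&1\\1&-1\end{pmatrix}\begin{pmatrix}1&0\\0&t\end{pmatrix}\begin{pmatrix}1&1\\1&-1\end{pmatrix}\begin{pmatrix}r&0\\0&1\end{pmatrix}.\tag{4}$$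
To confirm this, note that the three middle factors multiply to $\begin{pmatrix}1+t&1-t\\1-t&1+t\end{pmatrix}$. The outer factors then give the entries $b(1+t)r=(1+t)a$, $b(1-t)$, $d(1-t)r=(1-t)c$ and $d(1+t)$.

**Step 4: the polytope of $A$.** *We read off the determinant.* We have $b\ne0$ because $x$ has infinite order, $d\neq0$ because $\varepsilon(d)=4$, and $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ has determinant $-2$. So every factor in (4) is invertible over $\mathcal D(G)$, and so is $A$. All factors except $\mathrm{diag}(1,t)$ lie in $GL_2(\mathcal D(K))$ and have determinants represented by elements of $\mathcal D(K)^\times$. Hence $\det A$ is the class of $t$ times classes of elements of $\mathcal D(K)^\times$. Its polytope is a point, that is, $\mathcal P([A])=0$.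

**Step 5: conclusion.** The inequality $\mathcal P([\mu(A)])\le\mathcal P([A])$ would say that $[0,2]$ is contained in a point up to translation. This is false, and the same holds for $[0,2]\le C\cdot0$ for any $C$. $\blacksquare$

## Comparing ranks on the kernels

The counterexample came from a matrix over $\mathbb ZK$ whose rank goes up under $K\to\bar K$. The next theorem says that this is the only thing that can go wrong.

**Definition.** For an epimorphism $K\to\bar K$ of torsion-free groups satisfying the Atiyah Conjecture, consider the property

**(U)** every square matrix over $\mathbb ZK$ whose image is invertible over $\mathcal D(\bar K)$ is invertible over $\mathcal D(K)$.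

*Example.* $\mathbb Z=\langle z\rangle\to1$ satisfies (U), since $\det M$ is nonzero if its value at $z=1$ is. The map $K\to1$ of the previous sections does not satisfy (U).

Property (U) is equivalent to
$$\mathrm{rk}_{\mathcal D(\bar K)}(\bar M)\le\mathrm{rk}_{\mathcal D(K)}(M)\quad\text{for all matrices }M\text{ over }\mathbb ZK.\tag{5}$$
Indeed, a matrix of rank $r$ over a skew field has an invertible $r\times r$ submatrix. Given (U), choose such a submatrix of $\bar M$ with $r=\mathrm{rk}\,\bar M$; the corresponding submatrix of $M$ is invertible by (U), so $\mathrm{rk}\,M\ge r$. Conversely, if $M$ is $n\times n$ and $\bar M$ is invertible, (5) gives $\mathrm{rk}\,M\ge n$.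

**Theorem B.** Let $G\overset\mu\to\bar G\overset\nu\to H$ be as in the Problem with $H\ne0$, and let $K=\ker(\nu\mu)$, $\bar K=\ker\nu$. The following are equivalent.

1. $\mathcal P([\mu(A)])\le\mathcal P([A])$ for all $A$ as in the Problem.
2. There is an integer $C\ge1$ with $\mathcal P([\mu(A)])\le C\,\mathcal P([A])$ for all $A$ as in the Problem.
3. $K\to\bar K$ satisfies (U).
4. $G\to\bar G$ satisfies (U).

If they fail, there is an $A$ with $\mathcal P([A])=0$ and $\mathcal P([\mu(A)])$ the class of a nondegenerate segment. (If $H=0$, then $\mathrm{Pol}_T(H)=0$ and the inequality is trivial.)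

We prove (1)⇒(2)⇒(3), (4)⇒(3), (3)⇒(4) and (3)⇒(1). The first two are done in this section together with (4)⇒(3). Note that $K=\mu^{-1}(\bar K)$, so $K\to\bar K$ is onto.

**(1)⇒(2)** is the case $C=1$.

**(4)⇒(3).** Let $M$ be a square matrix over $\mathbb ZK$ with $\bar M$ invertible over $\mathcal D(\bar K)$. Then $\bar M$ is invertible over $\mathcal D(\bar G)$, so $M$ is invertible over $\mathcal D(G)$ by (4). A kernel vector over $\mathcal D(K)$ would be a kernel vector over $\mathcal D(G)$, so $M$ is invertible over $\mathcal D(K)$.

**(2)⇒(3), and the last claim.** We assume that (3) fails and construct $A$.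

**Step 1: a minimal failure.** *We reduce the failure of (U) to a single entry that is zero upstairs and nonzero downstairs.* Let $B$ be an $n\times n$ matrix over $\mathbb ZK$, of minimal size, with $\bar B$ invertible over $\mathcal D(\bar K)$ and $B$ singular over $\mathcal D(K)$. Deleting a row of $\bar B$ leaves a matrix of rank $n-1$, so $\bar B$ has an invertible $(n-1)\times(n-1)$ submatrix. After permuting rows and columns of $B$ we may write
$$B=\begin{pmatrix}B_1&\beta\\\gamma&\delta\end{pmatrix}$$
with $\bar B_1$ invertible of size $n-1$. By minimality $B_1$ is invertible over $\mathcal D(K)$. Put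
$$s=\delta-\gamma B_1^{-1}\beta,\qquad s'=\bar\delta-\bar\gamma\bar B_1^{-1}\bar\beta .$$
By (1), $s=0$ since $B$ is singular, and $s'\neq0$ since $\bar B$ is invertible.

**Step 2: doubling.** *We build a matrix whose determinant is that of $\begin{pmatrix}s&1\\t&s\end{pmatrix}$ up to constants; this is a monomial when $s=0$ and has two terms when $s\neq0$.* Choose $t\in G$ mapping to some $h\ne0$ in $H$, let $E=E_{nn}$ be the matrix unit, and put
$$A=\begin{pmatrix}B&E\\tE&B\end{pmatrix}\in M_{2n}(\mathbb ZG).$$
Reorder rows and columns both in the order $1,\dots,n-1,\ n+1,\dots,2n-1,\ n,\ 2n$. This gives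
$$\begin{pmatrix}B_1&0&\beta&0\\0&B_1&0&\beta\\\gamma&0&\delta&1\\0&\gamma&t&\delta\end{pmatrix}.$$
The Schur complement of $B_1\oplus B_1$ is $\begin{pmatrix}\delta&1\\t&\delta\end{pmatrix}-\begin{pmatrix}\gamma B_1^{-1}\beta&0\\0&\gamma B_1^{-1}\beta\end{pmatrix}=\begin{pmatrix}s&1\\t&s\end{pmatrix}$. So by (1), up to sign, $\det A=(\det B_1)^2\cdot\det\begin{pmatrix}s&1\\t&s\end{pmatrix}$, whenever the last matrix is invertible, and $A$ is invertible exactly when it is. The same formula holds for $\bar A$, with bars and with $s'$ in place of $s$.

**Step 3: over $G$.** *Here $s=0$.* The matrix $\begin{pmatrix}0&1\\t&0\end{pmatrix}$ is invertible with determinant the class of $-t$. And $\det B_1$ is represented in $\mathcal D(K)^\times$. So $A$ is invertible over $\mathcal D(G)$ and $\mathcal P([A])=0$.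

**Step 4: over $\bar G$.** *Here $s'\neq0$ serves as a pivot.* By (1), $\begin{pmatrix}s'&1\\\bar t&s'\end{pmatrix}$ has determinant the class of $s'(s'-\bar ts'^{-1})$, provided $s'-\bar ts'^{-1}\ne0$. Now $\bar ts'^{-1}=(\bar ts'^{-1}\bar t^{-1})\bar t$, so $s'-\bar ts'^{-1}\in\mathcal D(\bar K)*H$ has support exactly $\{0,h\}$. It is therefore nonzero, with polytope the segment $[0,h]$. The elements $s'$ and $\det\bar B_1$ come from $\mathcal D(\bar K)^\times$. So $\bar A$ is invertible over $\mathcal D(\bar G)$ and $\mathcal P([\bar A])=[0,h]$.

Since $[0,h]\le C\cdot0$ would put a nondegenerate segment inside a point, it fails for every $C$. So (2) fails, and $A$ is the matrix of the last claim.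

## Coranks of truncations compute the order of the determinant

For (3)⇒(4) and (3)⇒(1) we must get from ranks of matrices over $\mathbb ZK$ to polytopes of determinants over $\mathcal D(G)$. Polytopes are governed by the minima of linear functionals $\varphi\colon H\to\mathbb Z$, and such a minimum is an order of vanishing of $\det A$ in one variable $t$. Over a commutative power series ring, the order of $\det A$ at $t=0$ is the dimension of the kernel of $A$ modulo a high power of $t$. This statement mentions only ranks, and it generalizes.

**Setup.** Let $G$ be a torsion-free group satisfying the Atiyah Conjecture, $\varphi\colon G\to\mathbb Z$ an epimorphism with kernel $L$, and $t\in G$ with $\varphi(t)=1$. Let $F=\mathcal D(L)$ and let $\sigma(f)=tft^{-1}$ be conjugation by $t$ on $F$, so that $ft^m=t^m\sigma^{-m}(f)$. Put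
$$R=F_\sigma[t]\subset\hat R=F_\sigma[[t]]\subset F_\sigma((t)),$$
skew polynomials, power series and Laurent series with $tf=\sigma(f)t$. By the crossed product description, $\mathcal D(G)$ is the Ore field of fractions of $F_\sigma[t^{\pm1}]$. It is equally that of $R$, since elements of $F_\sigma[t^{\pm1}]$ have the form $xt^{-k}$ with $x\in R$.

A series $f+(\text{terms of degree}\ge1)$ with $f\in F^\times$ can be written $f(1-v)$ with $v\in t\hat R$, and it has the inverse $(1+v+v^2+\cdots)f^{-1}$. So it is a unit of $\hat R$. Every nonzero element of $\hat R$ is $t^k$ times a unit, where $k$ is its least degree. Also $t^k\hat R=\hat Rt^k$. It follows that $F_\sigma((t))$ is a skew field; it contains $R$, hence contains $\mathcal D(G)$. Let $o$ be the $t$-adic valuation, the least degree that occurs. It is a homomorphism $F_\sigma((t))^\times\to\mathbb Z$, hence is defined on the abelianization and on Dieudonné determinants. On $F_\sigma[t^{\pm1}]$ it is the minimal degree.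

**Truncations.** Let $A=\sum_{i\ge0}C_it^i\in M_n(R)$ with $C_i\in M_n(F)$. The ideal $t^NR=Rt^N$ is two-sided, so $A$ acts by left multiplication on $(R/t^NR)^n$. This is a right $F$-space with basis $t^je_k$, $0\le j<N$, $1\le k\le n$. From
$$C_it^i\,t^j=t^{i+j}\sigma^{-(i+j)}(C_i)$$
we see that the matrix of this map is the $nN\times nN$ matrix $T_N(A)$ over $F$ whose $(l,j)$ block is $\sigma^{-l}(C_{l-j})$ for $0\le j\le l<N$, and $0$ for $j>l$. Put
$$c_N(A)=nN-\mathrm{rk}_F\,T_N(A),$$
the dimension of the kernel of $A$ on $(R/t^NR)^n$.

*Example.* Let $F=\mathbb Q$, $\sigma=\mathrm{id}$ and $A=\begin{pmatrix}t&1\\0&t\end{pmatrix}$, so $C_0=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, $C_1=I_2$ and $o(\det A)=2$. Then $T_1(A)=C_0$ has rank $1$, so $c_1(A)=1$. The matrix $T_2(A)=\begin{pmatrix}C_0&0\\I_2&C_0\end{pmatrix}$ has rows $(0,1,0,0)$, $(0,0,0,0)$, $(1,0,0,1)$, $(0,1,0,0)$ and rank $2$, so $c_2(A)=2=o(\det A)$.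

**Lemma 1.** Let $A\in M_n(R)$. If $A$ is invertible over $\mathcal D(G)$, then $c_N(A)\le o(\det A)$ for all $N$, with equality for large $N$. If $A$ is not invertible over $\mathcal D(G)$, then $c_N(A)\ge N$ for all $N$.

*Proof.*

**Step 1: diagonalization over $\hat R$.** *We bring $A$ to a form where everything is visible.* If $A\ne0$, choose an entry of minimal order $k$, move it to position $(1,1)$ by permutations, and multiply the first column by a unit to make it $t^k$. All other entries have order at least $k$, so they lie in $t^k\hat R=\hat Rt^k$. They are both right and left multiples of $t^k$, so elementary column and row operations clear the first row and column. Continue with the remaining block. The result is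
$$A=U\,\mathrm{diag}(t^{k_1},\dots,t^{k_r},0,\dots,0)\,V,\tag{6}$$
where $U,V\in GL_n(\hat R)$ are products of permutation matrices, elementary matrices and diagonal matrices with unit entries. Such factors have determinants of valuation $0$, so $o(\det U)=o(\det V)=0$.

**Step 2: coranks.** *We compute $c_N$ from (6).* We have $\hat R/t^N\hat R=R/t^NR$, and $U,V$ act on $(\hat R/t^N\hat R)^n$ as $F$-linear automorphisms. So $c_N(A)$ is the dimension of the kernel of the diagonal matrix. Left multiplication by $t^k$ sends $t^j$ to $t^{j+k}$ and has kernel of dimension $\min(k,N)$ on $\hat R/t^N\hat R$. Hence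
$$c_N(A)=\sum_{i\le r}\min(k_i,N)+(n-r)N.\tag{7}$$

**Step 3: conclusion.** *We compare with the determinant.* A square matrix over $\mathcal D(G)$ is invertible over $\mathcal D(G)$ iff it is invertible over the larger skew field $F_\sigma((t))$, which by (6) means $r=n$. In that case $o(\det A)=\sum_ik_i$ by (6), and (7) gives $c_N(A)=\sum_i\min(k_i,N)\le o(\det A)$, with equality once $N\ge\max_i k_i$. If $r<n$, then (7) gives $c_N(A)\ge N$. $\square$

## From (U) on kernels to orders of determinants

Now the two halves meet: $T_N(A)$ is a matrix over $\mathbb ZL$ when $A$ is a matrix over $\mathbb ZG$, and (U) compares its rank with that of its image.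

**Lemma 2.** Let $G\overset\mu\to\bar G\overset\psi\to\mathbb Z$ be epimorphisms of torsion-free groups satisfying the Atiyah Conjecture, and set $L=\ker(\psi\mu)$, $\bar L=\ker\psi$. If $L\to\bar L$ satisfies (U), then $G\to\bar G$ satisfies (U). Moreover, if $A$ is a square matrix over $\mathbb ZG$ with $\bar A$ invertible over $\mathcal D(\bar G)$, then $o(\det A)\le o(\det\bar A)$.

*Proof.* Let $A$ be $n\times n$ with $\bar A$ invertible over $\mathcal D(\bar G)$. Choose $t\in G$ of degree $1$ and use $\bar t=\mu(t)$ for $\bar G$.

**Step 1: normalization.** *We make all degrees nonnegative so that truncations exist.* Replacing $A$ by $At^k$ replaces $\bar A$ by $\bar A\bar t^k$. It does not affect invertibility, and it adds $nk$ to both valuations. For large $k$ all degrees that occur are $\ge0$. So assume $A=\sum_{i\ge0}C_it^i$ with $C_i$ over $\mathbb ZL$.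

**Step 2: truncations commute with $\mu$.** *We check that (U) applies to $T_N(A)$.* The blocks $\sigma^{-l}(C_i)=t^{-l}C_it^l$ are matrices over $\mathbb ZL$, because $L$ is normal. Their images are $\bar t^{-l}\bar C_i\bar t^l$, the blocks for $\bar A$. So $T_N(A)$ is over $\mathbb ZL$ and $\overline{T_N(A)}=T_N(\bar A)$.

**Step 3: comparison.** *We chain the inequalities.* By (U) for $L\to\bar L$ in the form (5), $\mathrm{rk}\,T_N(\bar A)\le\mathrm{rk}\,T_N(A)$. With Lemma 1 for $\bar A$,
$$c_N(A)\le c_N(\bar A)\le o(\det\bar A)\qquad\text{for all }N.$$
So $c_N(A)$ is bounded in $N$. By the second part of Lemma 1, $A$ must be invertible over $\mathcal D(G)$. By the first part, for large $N$ we get $o(\det A)=c_N(A)\le o(\det\bar A)$. $\square$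

**(3)⇒(4).** *We peel off one copy of $\mathbb Z$ from $H$ at a time.* We show by induction on $\mathrm{rk}\,H$: if $G\to\bar G\to H$ are epimorphisms of torsion-free groups, with $G$, $\bar G$ satisfying the Atiyah Conjecture and $H$ free-abelian of finite rank, and if $K\to\bar K$ satisfies (U), then $G\to\bar G$ satisfies (U). Finite generation of $G$ and $\bar G$ is not assumed; this matters, since kernels need not be finitely generated. If $H=0$, then $K=G$, $\bar K=\bar G$. Otherwise choose an epimorphism $\varphi\colon H\to\mathbb Z$ and put $L=\ker(\varphi\nu\mu)$, $\bar L=\ker(\varphi\nu)$. Restricting $\mu$ and $\nu$ gives epimorphisms $L\to\bar L\to\ker\varphi$. The kernel of $L\to\ker\varphi$ is $K$ and that of $\bar L\to\ker\varphi$ is $\bar K$. As $\ker\varphi$ has smaller rank, $L\to\bar L$ satisfies (U) by induction. Lemma 2 with $\psi=\varphi\nu$ gives (U) for $G\to\bar G$.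

## From orders in all directions to polytopes

**(3)⇒(1).** Let $A$ be as in the Problem.

**Step 1: all directions.** *We collect the inequalities from Lemma 2.* Let $\varphi\colon H\to\mathbb Z$ be any epimorphism, with $L,\bar L$ as above. The induction just given shows that $L\to\bar L$ satisfies (U), so Lemma 2 gives
$$o_\varphi(\det A)\le o_\varphi(\det\bar A),\tag{8}$$
where $o_\varphi$ is the valuation for $\varphi\nu\mu$ on $G$ and for $\varphi\nu$ on $\bar G$.

**Step 2: valuations are minima over polytopes.** *We translate (8) into the language of $\mathrm{Pol}_T(H)$.* Represent $\det A$ by $xy^{-1}$ with nonzero $x,y\in\mathcal D(K)*H$ and $\det\bar A$ by $x'y'^{-1}$ with nonzero $x',y'\in\mathcal D(\bar K)*H$. Let $t\in G$ have $\varphi$-degree $1$ and write $x=\sum_hx_h\hat h$. Grouping by degree,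
$$x=\sum_i\Big(\sum_{\varphi(h)=i}x_h\,\hat ht^{-i}\Big)t^i .$$
The elements $\hat ht^{-i}$ lie in $L$ and lift distinct elements of $\ker\varphi$. So the inner sums lie in $\mathcal D(K)*\ker\varphi\subseteq\mathcal D(L)$, and such a sum is nonzero as soon as some $x_h$ in it is. In other words $\mathcal D(K)*H=(\mathcal D(K)*\ker\varphi)*\mathbb Z\subseteq\mathcal D(L)*\mathbb Z$, and the minimal degree of $x$ is $o_\varphi(x)=\min_{P(x)}\varphi$. The same holds for $y,x',y'$. Minima add under Minkowski sum, so (8) becomes
$$\min_{P(x)+P(y')}\varphi\ \le\ \min_{P(x')+P(y)}\varphi .\tag{9}$$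

**Step 3: real functionals.** *We extend (9) to all of $\mathrm{Hom}(H,\mathbb R)$.* It holds for all epimorphisms $\varphi\colon H\to\mathbb Z$. Both sides are homogeneous under positive scaling, so it holds for all nonzero rational $\varphi$. Both sides are continuous in $\varphi$ because the polytopes are compact, so it holds for all $\varphi\in\mathrm{Hom}(H,\mathbb R)$.

**Step 4: containment.** *We separate.* If some point $z\in P(x')+P(y)$ were not in the compact convex set $P(x)+P(y')$, there would be a $\varphi$ with $\varphi(z)<\min_{P(x)+P(y')}\varphi$, against (9). Hence $P(x')+P(y)\subseteq P(x)+P(y')$, which is by definition $\mathcal P([\bar A])\le\mathcal P([A])$. $\blacksquare$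

## Local indicability of the kernel of $\mu$

When does (U) hold? The matrix $B$ of Theorem A existed because $K$ has finite abelianization: by (3), $x^4$ and $y^4$ are trivial in $K_{ab}$. This points to a condition on $\ker\mu$.

**Definition.** A group is *locally indicable* if every nontrivial finitely generated subgroup surjects onto $\mathbb Z$.

*Example.* $\mathbb Z^m$ is locally indicable, since its nontrivial subgroups are free-abelian of positive rank. The group $K$ of Theorem A is not: it is itself finitely generated and nontrivial with finite abelianization.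

**Theorem C.** Let $G\overset\mu\to\bar G\overset\nu\to H$ be as in the Problem, $H\ne0$.

(i) If $\ker\mu$ is not locally indicable, the comparison fails: there is an $A$ with $\mathcal P([A])=0$ and $\mathcal P([\mu(A)])$ a nondegenerate segment.

(ii) If $G$ is amenable, the inequality holds for all $A$ if and only if $\ker\mu$ is locally indicable.

For instance, take the group $\langle z,t\mid tzt^{-1}=z^{-1}\rangle$ with $\bar G=H=\langle t\rangle$ and $\mu(z)=1$. It is torsion-free and virtually $\mathbb Z^2$, hence amenable and, by Linnell's theorem as above, satisfies the Atiyah Conjecture. Here $\ker\mu=\langle z\rangle$ is locally indicable, so the inequality holds for every $A$. These notes do not determine whether local indicability of $\ker\mu$ suffices when $G$ is not amenable.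

Write $N=\ker\mu$. Since $N\subseteq K$, also $N=\ker(K\to\bar K)$.

**Proof of (i).**

**Step 1: $I=I^2$.** *We use the missing map to $\mathbb Z$.* Let $L=\langle g_1,\dots,g_m\rangle\le N$ be nontrivial without an epimorphism to $\mathbb Z$. Then $L_{ab}$ is a finitely generated abelian group without an epimorphism to $\mathbb Z$, so it is finite. Let $I\subset\mathbb QL$ be the augmentation ideal. From
$$gh-1=(g-1)+(h-1)+(g-1)(h-1)$$
we see that $g\mapsto g-1+I^2$ is a homomorphism from $L$ to the rational vector space $I/I^2$. It factors through the finite group $L_{ab}$, so it is zero. Its image spans $I/I^2$, hence $I=I^2$.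

**Step 2: a singular matrix with invertible augmentation.** *We rewrite $I=I^2$ as a linear system.* The formulas $gh-1=g(h-1)+(g-1)$ and $g^{-1}-1=-g^{-1}(g-1)$ show $I=\sum_j\mathbb QL(g_j-1)$. Therefore $I=I\cdot I=\sum_jI(g_j-1)$, and we may write
$$g_i-1=\sum_ja_{ij}(g_j-1),\qquad a_{ij}\in I .$$
Choose an integer $q\ge1$ such that $B=q(\mathrm{Id}-(a_{ij}))$ is over $\mathbb ZL\subseteq\mathbb ZK$. Then $B\,(g_j-1)_j=0$, and $(g_j-1)_j\neq0$ because $L\ne1$. So $B$ is singular over $\mathcal D(K)$.

**Step 3: conclusion.** The group $L$ maps to $1$ in $\bar K$, so the image of $a_{ij}$ is $\varepsilon(a_{ij})=0$ and $\bar B=q\,\mathrm{Id}$ is invertible over $\mathcal D(\bar K)$. So (U) fails for $K\to\bar K$, and Theorem B gives the required $A$. $\square$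

For (ii) we need a converse: over a locally indicable group, injectivity can be tested after augmentation.

**Lemma 3** (cf. Howie–Schneebeli, Gersten). Let $N$ be locally indicable and $M$ a $k\times m$ matrix over $\mathbb QN$ with $\varepsilon(M)$ injective on $\mathbb Q^m$. Then $M$ is injective on $(\mathbb QN)^m$.

The plan is to take a counterexample and pass to the kernel of a map to $\mathbb Z$. This splits the coordinates of the kernel vector into more coordinates without changing the total size of the supports, and that cannot go on forever.

*Proof.* Suppose the lemma is false for $N$.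

**Step 1: a minimal bad pair.** *We choose what to minimize.* Consider all pairs $(M,w)$ with $M$ over $\mathbb QN$ of size $k\times m$ ($m\ge1$, with $k$ and $m$ varying), $\varepsilon(M)$ injective, $Mw=0$ and all coordinates $w_i\ne0$. Such pairs exist: take a nonzero kernel vector and delete its zero coordinates together with the corresponding columns, which keeps $\varepsilon(M)$ injective. Let $|w|=\sum_i|\mathrm{supp}\,w_i|$. Then $|w|\ge m$. Choose a pair with $|w|-m$ minimal.

**Step 2: $1$ lies in every support.** *We normalize so that the supports generate a useful subgroup.* Pick $g_i\in\mathrm{supp}\,w_i$, and replace $w_i$ by $g_i^{-1}w_i$ and the $i$-th column $M_{*i}$ by $M_{*i}g_i$. This changes neither $\varepsilon(M)$, nor $Mw=\sum_iM_{*i}w_i$, nor $|w|$. So we may assume $1\in\mathrm{supp}\,w_i$ for all $i$.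

**Step 3: $M$ has entries in $\mathbb QL$.** *We reduce to a finitely generated group.* Let $L$ be generated by $\bigcup_i\mathrm{supp}\,w_i$. Write $M=\sum_ssM^{(s)}$ over finitely many left coset representatives $s$ of $L$ in $N$, with $M^{(s)}$ over $\mathbb QL$. In $0=Mw=\sum_ss\,(M^{(s)}w)$ the summands have entries supported in different cosets $sL$, so $M^{(s)}w=0$ for each $s$. Stack all $M^{(s)}$ into one matrix. A vector killed by every $\varepsilon(M^{(s)})$ is killed by $\varepsilon(M)=\sum_s\varepsilon(M^{(s)})$, so the stacked matrix has injective augmentation. It kills $w$, and $m$ and $w$ are unchanged. So we may assume that $M$ is over $\mathbb QL$.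

**Step 4: $L\neq1$.** If $L=1$, then $M=\varepsilon(M)$ and $w\in\mathbb Q^m$, so $Mw=0$ forces $w=0$, a contradiction. Hence, $N$ being locally indicable, there are an epimorphism $\varphi\colon L\to\mathbb Z$, with kernel $L_1$ say, and $t\in L$ with $\varphi(t)=1$.

**Step 5: splitting the coordinates.** *We produce a bad pair with more columns.* Write $w_i=\sum_jt^jw_{ij}$ with $w_{ij}\in\mathbb QL_1$, and let $J=\{(i,j):w_{ij}\ne0\}$. Since $1\in\mathrm{supp}\,w_i$, each $(i,0)$ is in $J$. The supports generate $L$ and $\varphi\ne0$, so some element of some $\mathrm{supp}\,w_i$ has nonzero $\varphi$-value. Hence $|J|>m$. Write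
$$Mt^je_i=\sum_lt^lm_{l;ij}$$
with columns $m_{l;ij}$ over $\mathbb QL_1$. Let $M_1$ be the matrix with columns indexed by $J$, whose $(i,j)$ column is the stack of the $m_{l;ij}$ over the finitely many $l$ that occur. Then
$$0=Mw=\sum_{(i,j)\in J}Mt^je_iw_{ij}=\sum_lt^l\sum_{(i,j)\in J}m_{l;ij}w_{ij},$$
and comparing cosets of $L_1$ gives $M_1(w_{ij})_J=0$. The supports were only partitioned, so $|(w_{ij})_J|=|w|$.

**Step 6: $\varepsilon(M_1)$ is injective.** *We recognize it inside a commutative matrix.* Let $\tilde M$ be the image of $M$ over $\mathbb Q[L/L_1]=\mathbb Q[\tau^{\pm1}]$, where $t\mapsto\tau$. Then $\tilde M\tau^je_i=\sum_l\tau^l\varepsilon(m_{l;ij})$, so $\varepsilon(M_1)$ describes the restriction of $\tilde M$ to $\mathrm{span}_{\mathbb Q}\{\tau^je_i:(i,j)\in J\}$. Now $\tilde M|_{\tau=1}=\varepsilon(M)$ is injective, so it has a nonzero $m\times m$ minor. The same minor of $\tilde M$ is a Laurent polynomial with nonzero value at $\tau=1$, hence nonzero. So $\tilde M$ is injective on $\mathbb Q[\tau^{\pm1}]^m$, and $\varepsilon(M_1)$ is injective.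

Thus $(M_1,(w_{ij})_J)$ is a pair as in Step 1, and $|w|-|J|<|w|-m$ contradicts minimality. $\square$

**Proof of (ii).** "Only if" is (i). For "if", assume that $G$ is amenable and $N$ locally indicable. By Theorem B it suffices to show (U) for $K\to\bar K$.

**Step 1: $\mathcal D(K)$ consists of fractions.** *We want to clear denominators in kernel vectors.* The group $K\le G$ is amenable, and $\mathbb QK\subseteq\mathcal D(K)$ is a domain. Then $\mathbb QK$ is a right Ore domain (Tamari). The argument is short: given nonzero $x,y\in\mathbb QK$, let $S=\mathrm{supp}\,x\cup\mathrm{supp}\,y$ and choose, by amenability, a nonempty finite set $\Phi\subseteq K$ with $|S\Phi|<2|\Phi|$. The linear map $(\alpha,\beta)\mapsto x\alpha-y\beta$ from pairs supported on $\Phi$ to elements supported on $S\Phi$ has a nonzero kernel for dimension reasons. So $x\alpha=y\beta$ with $(\alpha,\beta)\ne(0,0)$, and then both are nonzero since $\mathbb QK$ is a domain. Hence $\{xy^{-1}:x,y\in\mathbb QK,\ y\neq0\}\subseteq\mathcal D(K)$ is a skew field. A skew field is division closed, and this one contains $\mathbb ZK$, so it equals $\mathcal D(K)$.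

**Step 2: a kernel vector over $\mathbb QK$.** Suppose $B\in M_n(\mathbb ZK)$ is singular over $\mathcal D(K)$ while $\bar B$ is invertible over $\mathcal D(\bar K)$. Multiplying a nonzero kernel vector on the right by a common right denominator of its coordinates, we get $0\ne w\in(\mathbb QK)^n$ with $Bw=0$.

**Step 3: restriction to $\mathbb QN$.** *We rewrite $Bw=0$ as a finite system over $\mathbb QN$, to which Lemma 3 applies.* Choose representatives $s(\bar g)\in K$ of the cosets of $N$ in $K$, for $\bar g\in\bar K$. Write $w=\sum_{\bar g\in S}s(\bar g)w_{\bar g}$ with $S\subseteq\bar K$ finite and $w_{\bar g}\in(\mathbb QN)^n$, and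
$$B\,s(\bar g)e_i=\sum_{\bar h}s(\bar h)\,b_{\bar h;\bar g,i},\qquad b_{\bar h;\bar g,i}\in(\mathbb QN)^n .$$
Stacking over the finitely many $\bar h$ that occur gives a matrix $B_0$ over $\mathbb QN$ with columns indexed by $S\times\{1,\dots,n\}$. As in Step 5 of Lemma 3, comparing cosets in $Bw=0$ gives $B_0w_0=0$ for the vector $w_0=(w_{\bar g})_{\bar g\in S}\neq0$.

**Step 4: the augmentation is injective.** Applying $\mu$ gives $\bar B\,\bar ge_i=\sum_{\bar h}\bar h\,\varepsilon(b_{\bar h;\bar g,i})$. So $\varepsilon(B_0)$ describes the restriction of $\bar B\colon(\mathbb Q\bar K)^n\to(\mathbb Q\bar K)^n$ to $\bigoplus_{\bar g\in S}\bar g\,\mathbb Q^n$. Since $\bar B$ is invertible over $\mathcal D(\bar K)\supseteq\mathbb Q\bar K$, this restriction is injective. By Lemma 3, $B_0$ is injective, which contradicts $B_0w_0=0$ with $w_0\ne0$. $\blacksquare$
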